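\title{Strongly jump-traceable c.e.\ sets are computable from $\Delta^0_2$ Demuth random sets}

\begin{abstract}
A computably enumerable set is strongly jump-traceable if and only if it is computable from a Demuth random set. Greenberg and Turetsky asked whether the random set can always be taken $\Delta^0_2$. We show that it can. The obstacle is that the approximation to a $\Delta^0_2$ Demuth random set changes a number of times that is not computably bounded; we use traces to certify initial segments of the c.e.\ set before each change, which replaces the unknown bound by a known one. The random set we build is low and $\omega^2$-computably approximable, and $\omega^2$ is optimal: no Demuth random set is $\alpha$-computably approximable for any $\alpha<\omega^2$.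
\end{abstract}

\section{Introduction}\label{sec:intro}

Sets are subsets of $\omega$, identified with infinite binary sequences, and $\lambda$ is Lebesgue measure on Cantor space $2^\omega$. This paper concerns two notions: one says that a set is very weak as an oracle, the other that a set is random in a strong sense.

An \emph{order function} is a computable, nondecreasing, unbounded function $h:\omega\to\omega\setminus\{0\}$. Fix a universal $A$-partial computable function $J^A$, the jump function; universality means that for every $A$-partial computable function $\psi$ there is a computable $q$ with $\psi(z)\simeq J^A(q(z))$ for all $z$.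

\begin{definition}\label{def:sjt}
A set $A$ is \emph{strongly jump-traceable} (SJT) if for every order function $h$ there is a uniformly c.e.\ sequence $(T_n)_{n\in\omega}$ of finite sets such that $|T_n|\le h(n)$ for all $n$, and $J^A(n)\in T_n$ whenever $J^A(n)$ is defined.
\end{definition}

The sequence $(T_n)$ is a \emph{trace}: a list, produced without the oracle, of few candidates for the value that the oracle will compute. A computable set is SJT, since then $J^A$ is partial computable and $T_n=\{J^A(n)\}$ works with one candidate. An SJT set is allowed more candidates, but their number must grow as slowly as we please.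

A function $f:\omega\to\omega$ is \emph{$\omega$-computably approximable} ($\omega$-c.a.) if there are a computable approximation $f(n)=\lim_s f_s(n)$ and a computable function $b$ such that for every $n$ there are at most $b(n)$ stages $s$ with $f_{s+1}(n)\neq f_s(n)$.

\begin{definition}\label{def:demuth}
A \emph{Demuth test} is a sequence $(U_n)_{n\in\omega}$ of $\Sigma^0_1$ (effectively open) classes such that $\lambda(U_n)\le 2^{-n}$ and $U_n$ is the $\Sigma^0_1$ class with index $f(n)$ for some $\omega$-c.a.\ function $f$. A set $X$ is \emph{Demuth random} if for every Demuth test $(U_n)$, $X$ lies in only finitely many $U_n$.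
\end{definition}

When $f$ is computable, $(U_n)$ is a Martin-L\"of test; a Demuth test may in addition change its mind about $U_n$ a computably bounded number of times. There are countably many tests and each catches a null set by the Borel--Cantelli lemma, so almost every set is Demuth random. The freedom to change its mind lets a test chase an approximation.

\begin{example}\label{ex:omega}
No $\omega$-c.a.\ set $Y$ is Demuth random. If $Y_s(x)$ changes at most $b(x)$ times, then the initial segment $Y_s\upharpoonright n$ changes at most $\sum_{x<n}b(x)$ times, so the cylinders $U_n=[Y\upharpoonright n]$ form a Demuth test, and $Y$ lies in all of them.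
\end{example}

The two notions are linked by the following known results.
\begin{itemize}
\item[(K1)] A c.e.\ set is SJT if and only if it is computable from some Demuth random set. The known construction produces, for a given c.e.\ SJT set, a $\Delta^0_3$ Demuth random set computing it.
\item[(K2)] No single $\Delta^0_2$ Demuth random set computes all c.e.\ SJT sets.
\end{itemize}
Greenberg and Turetsky~\cite{GT} write: ``The Demuth random set constructed computing a given c.e., strongly jump-traceable set is $\Delta^0_3$; it remains open whether it can be made $\Delta^0_2$.'' So the question is: \emph{is every c.e.\ SJT set $A$ computable from some $\Delta^0_2$ Demuth random set?}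

Since c.e.\ and co-c.e.\ sets are $\omega$-c.a., Example~\ref{ex:omega} shows that $\Delta^0_2$ is the lowest level of the arithmetical hierarchy at which one can hope to find the random set. The same example suggests a negative answer. The direct way to compute a c.e.\ set $A$ from a $\Delta^0_2$ set $Y$ is to trust $A_s(x)$ at a stage $s$ at which the approximation to $Y$ is correct on a long initial segment. If $x$ enters $A$ later, then all initial segments guessed in the meantime must turn out to be wrong. A random $Y$ can be kept off these guesses if they have small total measure, and for this one wants to know in advance how many guesses there will be. By Example~\ref{ex:omega} one cannot know. Nevertheless the answer is positive.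

\begin{theorem}\label{thm:main}
Let $A$ be c.e.\ and strongly jump-traceable. Then there is a $\Delta^0_2$ Demuth random set $Y$ with $A\le_T Y$.
\end{theorem}

By (K2), $Y$ must depend on $A$. The case $A=\emptyset$ says that $\Delta^0_2$ Demuth random sets exist.

The proof also tells us how complicated the approximation to $Y$ is. Code the ordinal $\omega c+d<\omega^2$ by the pair $(c,d)$. For $\alpha\le\omega^2$, a set $Y$ is \emph{$\alpha$-c.a.}\ if there are computable functions $Y_s(x)$ and $o_s(x)<\alpha$ such that $Y(x)=\lim_sY_s(x)$, $o_{s+1}(x)\le o_s(x)$, and $o_{s+1}(x)<o_s(x)$ whenever $Y_{s+1}(x)\ne Y_s(x)$. The value $o_s(x)=\omega c+d$ promises at most $d$ further changes, with the right to revise the promise at most $c$ times. For $\alpha=\omega$ this is the notion above: take $b(x)=o_0(x)$, and conversely let $o_s(x)$ be $b(x)$ minus the number of changes so far. A set $Y$ is \emph{low} if $Y'\le_T\emptyset'$.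

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(A)] For a c.e.\ set $A$ the following are equivalent: \textup{(a)} $A$ is SJT; \textup{(b)} $A$ is computable from some Demuth random set; \textup{(c)} $A$ is computable from some $\Delta^0_2$ Demuth random set; \textup{(d)} $A$ is computable from some low, $\omega^2$-c.a.\ Demuth random set.
\item[(B)] No Demuth random set is $\alpha$-c.a.\ for any $\alpha<\omega^2$. So $\omega^2$ in \textup{(d)} is optimal.
\end{itemize}
\end{theorem}

Section~\ref{sec:tools} puts strong jump-traceability and Demuth tests into the form in which we use them. Section~\ref{sec:idea} shows the method in the simplest situation. Sections~\ref{sec:construction}--\ref{sec:proof} prove Theorem~\ref{thm:main}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.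

\section{Traces and tests}\label{sec:tools}

For a binary string $\sigma$, the cylinder $[\sigma]$ is the class of sets extending $\sigma$; we write $\sigma\prec X$ and $\sigma\preceq\tau$ for extension, and $X\upharpoonright u$ for the initial segment of length $u$. Clopen classes are finite unions of cylinders. Strings, clopen classes and other finite objects are identified with numbers. The $\Sigma^0_1$ class with index $c$ is the union of the cylinders $[\sigma]$ with $\sigma\in W_c$. Put $W_t^{[z]}=\{k:\langle z,k\rangle\in W_t\}$; every uniformly c.e.\ sequence of sets is $(W_t^{[z]})_{z\in\omega}$ for some $t$. By the limit lemma, a set is $\Delta^0_2$ if and only if it is computable from $\emptyset'$, if and only if it is the pointwise limit of a computable sequence of guesses.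

The \emph{conditional measure} of $V$ in $\sigma$ is $\lambda(V\,|\,\sigma)=2^{|\sigma|}\lambda(V\cap[\sigma])$. For $\ell\ge|\sigma|$, the cylinders $[\tau]$ with $\tau\succeq\sigma$ and $|\tau|=\ell$ partition $[\sigma]$, so $\lambda(V\,|\,\sigma)$ is the average of the numbers $\lambda(V\,|\,\tau)$ over these $\tau$.

\subsection{Tracing a function on many inputs}

We shall build our own $A$-partial computable function and ask for a trace of size $m+1$ on a finite set $B_m$ of inputs. The point of the next lemma is that $B_m$ may be as large as we like, provided it is computable from $m$.

\begin{lemma}\label{lem:trace}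
Let $A$ be SJT, let $\psi$ be $A$-partial computable, and let $(B_m)_{m\in\omega}$ be a computable sequence of finite sets. Then there is $t$ such that $\psi(z)\in W_t^{[z]}$ whenever $\psi(z)$ is defined, and $|W_t^{[z]}|\le m+1$ for all $m$ and all $z\in B_m$.
\end{lemma}

\begin{proof}
Let $q$ be computable with $\psi(z)\simeq J^A(q(z))$. Put $b(m)=\max(\{m\}\cup\{q(z):z\in B_m\})$ and $h(k)=1+\min\{m:b(m)\ge k\}$. The minimum exists because $b(k)\ge k$, so $h$ is computable; it is nondecreasing because the sets $\{m:b(m)\ge k\}$ shrink as $k$ grows; and it is unbounded because $h(k)>m+1$ once $k$ exceeds $b(0),\dots,b(m)$. For $z\in B_m$ we have $b(m)\ge q(z)$, so $h(q(z))\le m+1$. Let $(T_k)$ be a trace for $J^A$ with $|T_k|\le h(k)$, and choose $t$ with $W_t^{[z]}=T_{q(z)}$ for all $z$.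
\end{proof}

\subsection{Listing the Demuth tests}

The Demuth tests cannot be handed to a computable construction as they are, because we cannot recognize which approximations and bounds are total. We list instead all \emph{partial} attempts, forcing each to respect its measure bound and its own bound on changes, and we thin the tests out so that their components are much smaller than $2^{-n}$.

Let $V[0],V[1],\dots$ be clopen classes. The sequence \emph{changes version} at $s\ge1$ if $V[s-1]\not\subseteq V[s]$. If there are finitely many version changes, the \emph{final version} $V$ is the union of the $V[s]$ from the last version change on (over all $s$, if there is none); from that stage on the $V[s]$ increase to $V$.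

\begin{lemma}\label{lem:list}
Let $g$ be computable and strictly increasing. There are a computable array of clopen classes $V^e_n[s]$ $(e\ge1;\ n,s\in\omega)$ and uniformly partial computable functions $\beta^e$ such that:
\begin{itemize}
\item[(a)] $\lambda(V^e_n[s])\le2^{-g(n)}$;
\item[(b)] $V^e_n$ changes version at most $\beta^e(n)$ times if $\beta^e(n)$ is defined, and never otherwise;
\item[(c)] if for every $e\ge1$ with $\beta^e$ total, $X$ lies outside the final version $V^e_n$ for almost all $n$, then $X$ is Demuth random.
\end{itemize}
\end{lemma}

\begin{proof}
For an index $c$ let $R(c,k,s)$ be the union of the cylinders enumerated into the $\Sigma^0_1$ class with index $c$ by stage $s$, taken one by one and stopping before the first cylinder that would bring the measure above $2^{-k}$. These clopen classes increase with $s$, have measure at most $2^{-k}$, and exhaust the class if its measure is at most $2^{-k}$.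

Let $e\ge1$ code a pair $(i,j)$, all pairs being coded; think of $\varphi_i(k,t)$ as an approximation to an index for $U_k$ and of $\varphi_j(k)$ as a bound on its changes. Let $I_n=\{k:g(n)<k\le g(n+1)\}$ and $\beta^e(n)=\sum_{k\in I_n}\varphi_j(k)$. If some $\varphi_j(k)$ with $k\in I_n$ does not converge within $s$ steps, let $V^e_n[s]=\emptyset$. Otherwise, for $k\in I_n$ let $t_s(k)$ be the greatest $t\le s$ such that $\varphi_i(k,0),\dots,\varphi_i(k,t)$ converge within $s$ steps and this sequence has at most $\varphi_j(k)$ changes. Let $U_k[s]=R(\varphi_i(k,t_s(k)),k,s)$, or $U_k[s]=\emptyset$ if there is no such $t$, and let $V^e_n[s]=\bigcup_{k\in I_n}U_k[s]$.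

Part (a) holds since $\sum_{k>g(n)}2^{-k}=2^{-g(n)}$. For (b), if $\beta^e(n)$ is undefined then $V^e_n[s]$ is always empty. Otherwise, suppose $V^e_n$ changes version at $s$. Then $U_k[s-1]\not\subseteq U_k[s]$ for some $k\in I_n$, so $t_{s-1}(k)$ exists and $\varphi_i(k,t_{s-1}(k))\ne\varphi_i(k,t_s(k))$. Since $t_s(k)$ is nondecreasing in $s$ and never passes the point where the sequence $\varphi_i(k,0),\varphi_i(k,1),\dots$ exceeds $\varphi_j(k)$ changes, this happens at most $\varphi_j(k)$ times for each $k$.

For (c), let $(U_k)$ be a Demuth test, with total approximation $\varphi_i$ to its index function and total bound $\varphi_j$. Then $\beta^e$ is total and $t_s(k)\to\infty$, so for large $s$ the index used for $k$ is the true one and the $U_k[s]$ increase to $U_k$. Hence $V^e_n=\bigcup_{k\in I_n}U_k$. The finite blocks $I_n$ cover all $k>g(0)$, so a set in infinitely many $U_k$ is in infinitely many $V^e_n$.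
\end{proof}

\section{The idea}\label{sec:idea}

This section is informal; nothing in it is used later. We approximate $Y$ by strings $\sigma^0_s\prec\sigma^1_s\prec\cdots\prec\sigma^s_s$ of fixed lengths $\ell_0<\ell_1<\cdots$, and $Y$ is the union of the limits $\sigma^m$.

\subsection{Avoiding the tests}

To keep $Y$ out of the classes $V^e_n$ we keep the sum of the conditional measures $\lambda(V^e_n[s]\,|\,\sigma^m_s)$ over $e\le n\le m$ below $1$, so that none of these classes contains the cylinder $[\sigma^m_s]$. By averaging, we can choose $\sigma^{m+1}$ so that this sum does not increase in passing from $\sigma^m$ to $\sigma^{m+1}$; and the new classes $V^e_{m+1}$ contribute little if $2^{-g(m+1)}$ is small compared with $2^{-\ell_{m+1}}$. As time passes the classes grow. We appoint an agent $(e,m)$ that watches the classes $V^e_n$, $n\le m$, and asks for a new $\sigma^{m+1}$ when they have gained a fixed quantum of measure inside $[\sigma^{m+1}]$ or when $V^e_m$ changes version. The number of such requests has a bound $v_e(m)$ computed from $\beta^e(0),\dots,\beta^e(m)$. This bound is learned late or never, and it is not available when the lengths $\ell_m$ are fixed.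

\subsection{Decoding and error sets}

To decide whether $x\in A$, the oracle $Y$ looks for a stage $s>x$ with $\sigma^x_s\prec Y$ and answers $A_s(x)$. As $A$ is c.e., the answer is wrong only if $x$ enters $A$ at a stage $r>s$. So when $x$ enters at $r$, we put the strings $\sigma^x_s$ with $x<s<r$ into an \emph{error set} $G_x$, which $Y$ must avoid like one more test. We can afford this only if the number of these strings has a bound known before $\ell_x$ is chosen. It would also do to put shorter strings $\sigma^k_s$, $k<x$, into $G_k$: there are fewer of them, but each costs more.

\subsection{One agent}\label{sub:one}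

Suppose that only one agent ever acts. It leaves $\sigma^k$ alone and moves $\sigma^{k+1},\sigma^{k+2},\dots$ an unknown number of times. We make it wait: if it wants to move at stage $u$, it may do so only after receiving a \emph{certificate} that the current version of $A\upharpoonright u$ is believable. Say it moves at stages $t_1<t_2<\cdots$ with certified lengths $u_1,u_2,\dots$; then $t_{i-1}<u_i\le t_i$. Let $x>k$ enter $A$ at stage $r$, and let $t_i$ be the last move before $r$.

If $x\ge u_i$, then every stage $s$ with $x<s<r$ is later than $t_{i-1}$, so $t_i$ is the only move among these stages. At most \emph{two} strings go into $G_x$, no matter how many moves the agent makes in its lifetime.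

If $x<u_i$, the certificate for $u_i$ has failed. The stages between $x$ and $r$ may have seen many moves, so we put the string $\sigma^k$, which the agent does not move, into $G_k$. This settles all stages before $r$ at once: we call them \emph{covered}, and later entries need not consider them again. The price is high, and with several agents $\sigma^k$ has versions of its own, so we need a bound on the number of failures that is known in advance. This is what traces provide.

\subsection{Certificates from traces}\label{sub:boxes}

To certify a string $\alpha=A_s\upharpoonright u$, choose an input $z$, a \emph{box}, declare that $\psi(z)=\alpha$ if $\alpha$ is an initial segment of the oracle, and wait until $\alpha$ appears in the trace $T_z$. If $\alpha$ is correct it does appear. If $\alpha$ appears and then fails, a slot of $T_z$ has been wasted, and the box is free for a longer string, because $\alpha$ never becomes correct again. Different requests cannot share a box while their strings may all be correct, since $\psi(z)$ has only one value; and we do not know which certificate will fail. So we prepare a box for every possible history of failures.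

Take traces of size $2$ and at most four requests. The boxes are the triples in $\{1,2,3,4\}^3$. Request $1$ opens at stage $10$ and has a string $\alpha_1$ of length $10$ certified on all boxes $(1,*,*)$. Request $2$ opens at stage $20$ and has $\alpha_2$ of length $20$ certified on all boxes $(2,*,*)$. Now $15$ enters $A$, and $\alpha_2$ fails. From now on we use only the boxes $(2,*,*)$, whose traces all contain the useless string $\alpha_2$. Request $3$ opens at stage $30$ and uses the boxes $(2,3,*)$; once it is certified, their traces are $\{\alpha_2,\alpha_3\}$. If $\alpha_3$ fails too, request $4$ uses the box $(2,3,4)$, whose trace is full, and it is never certified. So there are at most two failures. The number of boxes depends on the number of requests; the number of failures depends only on the size of the traces. Lemma~\ref{lem:trace} allows the first to be huge while the second stays small. In this way strong jump-traceability converts the unknown bound $v_e(m)$ into a known one.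

Two complications remain. With many agents, the levels interact, and the bookkeeping of covered stages has to be done across levels. And an agent may wait for a long time, or forever if its trace is not a true trace; meanwhile the classes it watches may swallow $[\sigma^{m+1}]$, and they have to be left out of the sum at higher levels.

\section{The construction}\label{sec:construction}

Fix a c.e.\ set $A$ and a computable enumeration $(A_s)$ with $A_0=\emptyset$ in which at most one number enters at each stage $s\ge1$, and that number is smaller than $s$. Strong jump-traceability is not used until Section~\ref{sec:proof}.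

\subsection{Parameters}

Let
\[
a_m=(m+1)^2,\qquad L_m=(m+1)a_m+1,\qquad K_m=\sum_{k\le m}L_k+1+\frac{m(m+1)}2,\qquad q_m=\frac{2^{-m-2}}{m+1}.
\]
Here $a_m$ will bound the size of traces at level $m$, $L_m$ the number of times strings are put into $G_m$, and $K_m$ the number of strings put in each time; $q_m$ is the quantum of measure. Define recursively $\ell_0=0$, $g(m)=\ell_m+2m+2$, and let $\ell_{m+1}$ be the least $\ell>\ell_m$ with $L_{m+1}K_{m+1}2^{-\ell}\le2^{-g(m)}$. All these are computable, and $g$ is strictly increasing. Let $V^e_n[s]$ and $\beta^e$ ($e\ge1$) be given by Lemma~\ref{lem:list} for this $g$.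

\subsection{Objects}

\emph{Strings.} At the end of stage $s$ we have strings $\sigma^0_s\prec\sigma^1_s\prec\dots\prec\sigma^s_s$ with $|\sigma^m_s|=\ell_m$; so $\sigma^0_s$ is empty.

\emph{Error sets.} For $m\ge1$ we enumerate a set $G_m$ of strings of length $\ell_m$, also regarded as an open class. We treat the error sets as test number $0$: let $V^0_n[s]$ be $G_{n+1}$ as enumerated by the end of Step~1 of stage $s$, let $V^0_n[0]=\emptyset$, and let $\beta^0(n)=0$. These clopen classes increase with $s$, so they never change version, and the final version is $V^0_n=G_{n+1}$.

\emph{Pairs and requests.} A \emph{pair} is $(e,m)$ with $e\le m$, and $m$ is its \emph{level}; there are $m+1$ pairs of level $m$. At any moment a pair has at most one \emph{open request}; initially it has none. The requests of a pair are numbered $1,2,\dots$ in the order in which they are opened. A request may be assigned a \emph{length}.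

\emph{Live indices.} A number $n$ is \emph{$e$-live at $m$} if $e\le n\le m$ and no pair $(e,k)$ with $n\le k<m$ has an open request. Thus, while $(e,k)$ waits, the classes $V^e_n$ with $n\le k$ are ignored at all levels above $k$. Note that $m$ itself is $e$-live at $m$ for every $e\le m$, and that liveness at $m$ depends only on pairs of level $<m$.

\emph{Weights.} For a string $\tau$ let
\[
F_m[s](\tau)=\sum_{e\le m}\ \sum_{n\ e\text{-live at }m}\lambda(V^e_n[s]\,|\,\tau),
\]
where liveness is taken at the end of stage $s$. To \emph{choose $\sigma^{m+1}$ at stage $s$} means to let $\sigma^{m+1}_s$ be the leftmost $\tau\succ\sigma^m_s$ of length $\ell_{m+1}$ with $F_m[s](\tau)\le F_m[s](\sigma^m_s)$. Such a $\tau$ exists because $F_m[s](\sigma^m_s)$ is the average of the numbers $F_m[s](\tau)$. Strings are chosen at the very end of a stage, after all requests of that stage have been opened and closed, so $F_m[s]$ is known at that moment.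

\emph{Bounds.} Let
\[
v_e(m)=\beta^e(m)+\frac{2^{\ell_{m+1}}}{q_m}\sum_{n\le m}\bigl(\beta^e(n)+1\bigr),
\]
a positive integer, defined when $\beta^e(0),\dots,\beta^e(m)$ are. We say that $v_e(m)$ is \emph{known at $s$} if $e=0$ or these computations converge within $s$ steps.

\emph{Boxes.} If $v_e(m)$ is defined, the \emph{boxes} of $(e,m)$ are the triples $z=(e,m,w)$ with $w\in\{1,\dots,v_e(m)\}^{a_m+1}$. The box $z$ lies \emph{above} a sequence $\rho$ if $w$ extends $\rho$. We do not know which index $t$ will give a trace, so at level $m$ we pool the first $m+1$ candidates, each cut down to the size that Lemma~\ref{lem:trace} promises: let $T_z$ be the union over $t\le m$ of the first $m+1$ elements enumerated into $W_t^{[z]}$, and let $T_z[s]$ be the part seen by stage $s$. Then $|T_z|\le a_m$.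

\emph{Axioms.} We enumerate \emph{axioms} $(z,\alpha)$ with $z$ a box and $\alpha$ a string, meaning that $\psi(z)=\alpha$ if $\alpha\prec A$.

\emph{Prefixes and certificates.} Each pair has a \emph{prefix} $\pi$, a finite sequence of request numbers that is initially empty, and a finite set of \emph{current certificates} $(j,u)$, where $j$ is a request number and $u$ a length.

\subsection{The stages}

At stage $0$ let $\sigma^0_0$ be the empty string. Stage $s\ge1$ has four steps.

\medskip\noindent\textbf{Step 1 (entries).} If no number enters $A$ at this stage, go to Step~2. Otherwise write $r=s$, call $r$ an \emph{entry}, and let $x\in A_r\setminus A_{r-1}$. Let $P$ be the set of pairs with a current certificate of length $>x$. The \emph{level} $m$ of the entry is the minimum of $x$ and the levels of the pairs in $P$. Let $y_r$ be the greatest length of a current certificate of a pair of level $<m$, and $y_r=0$ if there is none. Pairs of level $<m$ are not in $P$, so $y_r\le x$. The entry \emph{covers} the stages $s'$ with $y_r<s'<r$. If $m\ge1$, let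
\[
O_r=\{s':\ y_r<s'<r,\ s'\ge m,\ s'\text{ is not covered by an earlier entry of level}\le m\}
\]
and put $\sigma^m_{s'}$ into $G_m$ for all $s'\in O_r$. Then \emph{promote} each pair in $P$: take its longest current certificate $(j,u)$, which has $u>x$, replace its prefix $\pi$ by $\pi^\frown j$, and discard all its current certificates.

\medskip\noindent\textbf{Step 2 (opening requests).} For $m=0,1,\dots,s-2$ in increasing order, and for each $e\le m$ such that $(e,m)$ has no open request, let $t<s$ be the last stage at which $\sigma^{m+1}$ was chosen. The pair $(e,m)$ opens a request if
\begin{itemize}
\item[(i)] $V^e_m$ changes version at $s$, or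
\item[(ii)] clause (i) fails and $\sum_{n}\lambda\bigl(V^e_n[s]\setminus V^e_n[t]\,\big|\,\sigma^{m+1}_{s-1}\bigr)\ge q_m$, the sum being over the $n$ that are now $e$-live at $m$.
\end{itemize}
Since lower levels are treated first, the $n$ in (ii) are those that are $e$-live at $m$ after Step~2.

\medskip\noindent\textbf{Step 3 (asking the trace).} Consider each pair $(e,m)$ with an open request, number $j$ say, such that $v_e(m)$ is known at $s$. If the request has no length yet, assign it the length $s$. Let $u$ be its length, $\alpha=A_s\upharpoonright u$, and $\pi$ the prefix of the pair. Enumerate the axiom $(z,\alpha)$ for each box $z$ of the pair above $\pi^\frown j$. The pair is \emph{ready} if $\alpha\in T_z[s]$ for all these boxes.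

\medskip\noindent\textbf{Step 4 (moves).} If no pair is ready, keep $\sigma^0,\dots,\sigma^{s-1}$. Otherwise take the ready pair $(e,m)$ with least $m$, and then least $e$. This pair \emph{moves}: it receives the certificate $(j,u)$, where $j$ and $u$ are the number and length of its open request, and $u$ is the \emph{length of the move}; all open requests of pairs of level $\ge m$ are closed; $\sigma^0,\dots,\sigma^m$ are kept; and $\sigma^{m+1},\dots,\sigma^{s-1}$ are chosen anew, in this order. In both cases, finally choose $\sigma^s$.

\medskip
Each stage involves finitely many objects, so the construction is computable. The following facts can be read off from it.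
\begin{itemize}
\item[(F1)] A move of level $k$ at stage $s$ chooses $\sigma^{k+1},\dots,\sigma^{s-1}$ anew, and apart from such moves $\sigma^m$ is chosen only at stage $m$. So if $m\le s-1$ and $\sigma^m_s\ne\sigma^m_{s-1}$, a pair of level $<m$ moves at $s$; and if $\sigma^{m+1}$ is chosen at $t$ but not at $s'>t$, no pair of level $\le m$ moves at $s'$.
\item[(F2)] A request of $(e,m)$ is closed only by a move of level $\le m$, and $\sigma^{m+1}$ is chosen at that stage $s$ (we have $m\le s-2$ because the request was opened by stage $s$).
\item[(F3)] If $\sigma^{m+1}$ is chosen at $t$, then $t\ge m+1$, so Step~2 of every stage $s'>t$ treats all levels $\le m$.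
\item[(F4)] Requests are opened in Step~2 and closed in Step~4, and the length of a request is a stage at which it is open. So a later request of a pair is opened strictly after the stage at which an earlier one was closed, and has greater length (if both have lengths). If a pair moves at stage $t$ with length $u$, then $u\le t$, and $u>t'$ for every earlier move $t'$ of that pair.
\end{itemize}

\section{Counting requests, promotions and errors}\label{sec:count}

The goal of this section is that the error sets are as small as the components of the other tests. We count from the top down: requests (an unknown bound), promotions and entries (known bounds), strings in $G_m$.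

\subsection{Requests}

Clause (ii) can fire often only if the classes involved gain measure often, and a class can gain total measure at most $1$ per version. To use this we must know that the gain measured in (ii) is not produced by a change of version. That is the role of clause (i), together with liveness.

\begin{lemma}\label{lem:live}
Let $\sigma^{m+1}$ be chosen at stage $t$ and at no stage strictly between $t$ and $s>t$. Let $n$ be $e$-live at $m$ after Step~2 of stage $s$.
\begin{itemize}
\item[(a)] $n$ is $e$-live at $m$ at the end of stage $t$.
\item[(b)] If $n<m$, then $V^e_n$ does not change version at any stage in $(t,s]$.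
\item[(c)] If $(e,m)$ opens a request at $s$ by clause \textup{(ii)}, then $V^e_m$ does not change version at any stage in $(t,s]$.
\end{itemize}
\end{lemma}

\begin{proof}
By (F1) and (F2), no request of a pair of level $\le m$ is closed between the end of stage $t$ and Step~4 of stage $s$. So a pair $(e,k)$, $n\le k<m$, with an open request at the end of $t$ would still have it after Step~2 of $s$; this gives (a). Suppose $V^e_n$ changes version at $s'\in(t,s]$, where $e\le n\le m$. By (F3), level $n$ is treated at $s'$, so after Step~2 of $s'$ the pair $(e,n)$ has an open request, old or opened by (i), and it remains open through Step~2 of $s$. If $n<m$, then $n$ is not $e$-live at $m$, which proves (b). If $n=m$ and $s'<s$, the pair $(e,m)$ cannot open a request at $s$; and if $s'=s$, clause (ii) does not apply. This proves (c).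
\end{proof}

\begin{lemma}\label{lem:requests}
If $v_e(m)$ is defined, then $(e,m)$ opens at most $v_e(m)$ requests.
\end{lemma}

\begin{proof}
At most $\beta^e(m)$ requests are opened by clause (i), since each is opened at a different version change of $V^e_m$. Let requests be opened by clause (ii) at stages $s_1<s_2<\cdots$, and let $t_i<s_i$ be the last stage before $s_i$ at which $\sigma^{m+1}$ was chosen. The request opened at $s_i$ is closed at a stage in $[s_i,s_{i+1})$, at which $\sigma^{m+1}$ is chosen by (F2). So $t_{i+1}\ge s_i$, and the intervals $(t_i,s_i]$ are disjoint. Let $N_i$ be the set of $n$ in the sum in (ii) at $s_i$. Then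
\[
\sum_{n\in N_i}\lambda\bigl(V^e_n[s_i]\setminus V^e_n[t_i]\bigr)\ge q_m2^{-\ell_{m+1}},
\]
and by Lemma~\ref{lem:live}(b),(c) no $V^e_n$ with $n\in N_i$ changes version in $(t_i,s_i]$. Fix $n\le m$. The version changes of $V^e_n$ cut the stages into at most $\beta^e(n)+1$ intervals, on each of which $V^e_n[s]$ increases. If $n\in N_i$, then $t_i$ and $s_i$ lie in one such interval and the term for $n$ equals $\lambda(V^e_n[s_i])-\lambda(V^e_n[t_i])$. Within one interval these differences add up to at most $1$. So the terms for $n$ add up, over all $i$, to at most $\beta^e(n)+1$, and the number of $i$ is at most $2^{\ell_{m+1}}q_m^{-1}\sum_{n\le m}(\beta^e(n)+1)$.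
\end{proof}

In particular all request numbers occurring in Step~3 and in prefixes are at most $v_e(m)$, so they are legitimate entries of $w$.

\subsection{Promotions}

We now carry out in general the argument of Section~\ref{sub:boxes}. Certificates are discarded exactly at promotions, so every current certificate of a pair was issued while the pair had its present prefix.

\begin{lemma}\label{lem:promo}
A pair of level $m$ is promoted at most $a_m$ times. So its prefix $\pi$ always has length at most $a_m$, and in Step~3 there are boxes above $\pi^\frown j$.
\end{lemma}

\begin{proof}
A promotion from a prefix of length $k$ needs a certificate issued while the prefix had length $k$. So it suffices to show that no certificate is issued while the prefix has length $\ge a_m$. Suppose otherwise and consider the first such certificate $(j,u)$; the prefix is then $\pi=(j_1,\dots,j_k)$ with $k=a_m$ exactly, since a longer prefix would need an earlier certificate of this kind. Put $j_{k+1}=j$ and let $z$ be the box with $w=(j_1,\dots,j_{k+1})$. For each $i\le k+1$, a certificate for request $j_i$ was issued while the prefix was $(j_1,\dots,j_{i-1})$. The pair was ready at that stage, and $z$ lies above $(j_1,\dots,j_i)$, so $T_z$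 contains a string $\alpha_i$ whose length is the length $u_i$ of request $j_i$. The moves at which these certificates were issued occur in the order $i=1,\dots,k+1$, because prefixes only grow. By (F4), $u_1<\dots<u_{k+1}$. So $T_z$ contains $a_m+1$ distinct strings, contradicting $|T_z|\le a_m$.
\end{proof}

\begin{lemma}\label{lem:consistent}
If $(z,\alpha)$ and $(z,\alpha')$ are axioms with $\alpha\ne\alpha'$, then $\alpha$ and $\alpha'$ are incomparable. Hence $\psi(z)=\alpha$ if $(z,\alpha)$ is an axiom and $\alpha\prec A$ defines an $A$-partial computable function $\psi$.
\end{lemma}

\begin{proof}
Let $z=(e,m,w)$ with $w=(w_1,\dots,w_{a_m+1})$, and let the axioms be enumerated at stages $s<s'$ with $\alpha=A_s\upharpoonright u$ and $\alpha'=A_{s'}\upharpoonright u'$. The prefixes at these stages are initial segments of $w$, of lengths $k\le k'$, and the open requests are $w_{k+1}$ and $w_{k'+1}$. If $k=k'$, this is the same request, so $u=u'$, and distinct strings of equal length are incomparable. Let $k<k'$. At some entry $r$ with $s<r\le s'$ the prefix grew from $(w_1,\dots,w_k)$ to $(w_1,\dots,w_{k+1})$. The certificate used was that of request $w_{k+1}$, of length $u$, so the number $x$ entering at $r$ satisfies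 $x<u$. Request $w_{k+1}$ was closed before $r$, so the request open at $s'$ is a later one and $u'>u$ by (F4). Since $A$ is c.e., $x\in A_{s'}\setminus A_s$, so $\alpha(x)=0$ and $\alpha'(x)=1$. Finally, the set of axioms is c.e., and at most one axiom for $z$ has its string on $A$; the oracle $A$ finds it by search.
\end{proof}

\subsection{Entries and error sets}

\begin{lemma}\label{lem:entries}
There are at most $L_m$ entries of level $m$.
\end{lemma}

\begin{proof}
An entry of level $m$ either promotes one of the $m+1$ pairs of level $m$, which happens at most $(m+1)a_m$ times by Lemma~\ref{lem:promo}, or is the entry of the number $x=m$, which happens at most once since $A$ is c.e.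
\end{proof}

At an entry $r$ of level $m$ we must count the versions of $\sigma^m$ at stages in $O_r$. In the one-agent case the count was small because the last certified length bounded the stages under consideration from below. The number $y_r$ plays this role, but it sees only the certificates that are still current. The next lemma shows that a move whose certificate has been discarded needs no attention, because its stage has been covered at a lower level.

\begin{lemma}\label{lem:cover}
Let $r$ be an entry of level $m$, and let a pair of level $k<m$ move at a stage $t<r$ with length $u>y_r$. Then $t$ is covered by an entry $r'<r$ of level at most $k$.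
\end{lemma}

\begin{proof}
The certificate issued at $t$ is not current at the beginning of $r$, since it belongs to a pair of level $<m$ and its length exceeds $y_r$. So the pair was promoted at an entry strictly between $t$ and $r$, and that entry has level at most $k$. Among the entries strictly between $t$ and $r$ let $r'$ have the least level $m'$; then $m'\le k$. We claim $y_{r'}<t$, so that $r'$ covers $t$. Otherwise $y_{r'}\ge t\ge u>y_r$ by (F4). In particular $y_{r'}>0$, so $y_{r'}$ is the length of a certificate, current at $r'$, of a pair of level $<m'$. This pair is not promoted at $r'$, and the certificate is not current at the beginning of $r$, again because its level is $<m$ and its length exceeds $y_r$. So the pair is promoted at an entry strictly between $r'$ and $r$, whose level is $<m'$. This contradicts the choice of $r'$.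
\end{proof}

\begin{lemma}\label{lem:errors}
At an entry of level $m\ge1$ at most $K_m$ distinct strings are put into $G_m$. Consequently $\lambda(V^0_n[s])\le2^{-g(n)}$ for all $n$ and $s$.
\end{lemma}

\begin{proof}
Let $r$ be an entry of level $m\ge1$. The set $O_r$ is an interval of stages from which at most $\sum_{k\le m}L_k$ intervals have been removed (Lemma~\ref{lem:entries}), so it is a union of at most $\sum_{k\le m}L_k+1$ intervals. The number of distinct strings $\sigma^m_{s'}$, $s'\in O_r$, is at most the number of these intervals plus the number of \emph{jumps}, stages $s'$ with $s'-1,s'\in O_r$ and $\sigma^m_{s'}\ne\sigma^m_{s'-1}$. At a jump $s'$ we have $m\le s'-1$, so a pair of level $<m$ moves by (F1). The length of this move is at most $y_r$: otherwise, by Lemma~\ref{lem:cover}, $s'$ would be covered by an earlier entry of level $<m$, contrary to $s'\in O_r$. No pair moves at two jumps $s_1<s_2$, for by (F4) the second move would have length $>s_1>y_r$. So there are at most as many jumps as pairs of level $<m$, namely $m(m+1)/2$.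

Only entries of level $m$ contribute to $G_m$, and its strings have length $\ell_m$. By Lemma~\ref{lem:entries} and the choice of $\ell_m$, $\lambda(G_m)\le L_mK_m2^{-\ell_m}\le2^{-g(m-1)}$.
\end{proof}

The bound does not involve any $v_e(k)$. This is why the error sets can be treated as a test, even though avoiding them causes further moves.

\section{The limit and the classes it avoids}\label{sec:limit}

\begin{lemma}\label{lem:limit}
If $v_e(m)$ is undefined, the pair $(e,m)$ never moves; otherwise it moves at most $v_e(m)$ times. Each limit $\sigma^m=\lim_s\sigma^m_s$ exists, and $Y=\bigcup_m\sigma^m$ is $\Delta^0_2$.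
\end{lemma}

\begin{proof}
A pair is ready only when its bound is known, and each move closes one of its own requests; apply Lemma~\ref{lem:requests}. By (F1), after stage $m$ the string $\sigma^m$ changes only at moves of the finitely many pairs of level $<m$. The limits form an increasing sequence of strings of unbounded length, and $Y$ is $\Delta^0_2$ by the limit lemma.
\end{proof}

Next comes the measure invariant. It holds at every stage, also while requests are waiting, because a waiting pair removes from the weight exactly the classes whose growth it can no longer limit.

\begin{lemma}\label{lem:invariant}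
Let $\theta_m=1-3\cdot2^{-m-2}$. Then $F_m[s](\sigma^m_s)\le\theta_m<1$ for all $m\le s$.
\end{lemma}

\begin{proof}
Note that $\theta_0=2^{-2}$ and $\theta_{m+1}=\theta_m+2^{-m-2}+2^{-m-3}$. By Lemma~\ref{lem:list}(a) and Lemma~\ref{lem:errors}, the terms with $n=m$ in $F_m[s](\sigma^m_s)$ satisfy
\begin{equation}\label{eq:top}
\sum_{e\le m}\lambda(V^e_m[s]\,|\,\sigma^m_s)\le(m+1)2^{\ell_m-g(m)}=(m+1)2^{-2m-2}\le2^{-m-2}.
\end{equation}
We use induction on $m$, for all $s$ at once. For $m=0$ the only term has $n=0$, and \eqref{eq:top} gives the claim.

Let $m+1\le s$ and let $t\le s$ be the last stage at which $\sigma^{m+1}$ was chosen. By the rule for choosing and the induction hypothesis at stage $t$, $F_m[t](\sigma^{m+1}_t)\le F_m[t](\sigma^m_t)\le\theta_m$. Let $S$ be the sum of the terms with $n\le m$ in $F_{m+1}[s](\sigma^{m+1}_s)$. By \eqref{eq:top} the remaining terms, those with $n=m+1$, add up to at most $2^{-m-3}$. Since $(m+1)q_m=2^{-m-2}$, it suffices to show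
\begin{equation}\label{eq:step}
S\le F_m[t](\sigma^{m+1}_t)+(m+1)q_m .
\end{equation}
A term $(e,n)$ occurs in $S$ exactly if $e\le m$, the pair $(e,m)$ has no open request at the end of $s$, and $n$ is $e$-live at $m$ at the end of $s$.

If $t=s$, every term of $S$ is a term of $F_m[t](\sigma^{m+1}_t)$, and \eqref{eq:step} follows. Let $t<s$. By (F1) no pair of level $\le m$ moves in $(t,s]$, and $\sigma^{m+1}_s=\sigma^{m+1}_{s-1}=\sigma^{m+1}_t$; call this string $\tau$. By (F2) the open requests of level $\le m$ at the end of $s$ are those after Step~2 of $s$. Fix $e\le m$ such that $(e,m)$ has no open request at the end of $s$, and let $N$ be the set of $n$ that are $e$-live at $m$ at that time. The pair was treated in Step~2 of $s$ by (F3) and did not open a request, so (i) and (ii) both failed, and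
\[
\sum_{n\in N}\lambda(V^e_n[s]\,|\,\tau)\le\sum_{n\in N}\lambda(V^e_n[t]\,|\,\tau)+\sum_{n\in N}\lambda(V^e_n[s]\setminus V^e_n[t]\,|\,\tau)<\sum_{n\in N}\lambda(V^e_n[t]\,|\,\tau)+q_m .
\]
By Lemma~\ref{lem:live}(a) each $n\in N$ is $e$-live at $m$ at the end of $t$, so the last sum is part of $F_m[t](\tau)$. Adding over the at most $m+1$ values of $e$ gives \eqref{eq:step}.
\end{proof}

The invariant protects $Y$ only from classes that are eventually counted at every level, and this requires that requests do not stay open forever. Call $(e,m)$ \emph{reliable} if $v_e(m)$ is defined and $\psi(z)\in T_z$ for every box $z$ of $(e,m)$ at which $\psi$ is defined.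

\begin{lemma}\label{lem:reliable}
Let $n\ge e$ and suppose $(e,m)$ is reliable for all $m\ge n$. Then $Y\notin V^e_n$.
\end{lemma}

\begin{proof}
We first show that every request of a reliable pair $(e,m)$ is closed. Suppose request $j$ stays open forever. It gets a length $u$ once $v_e(m)$ is known. At all late stages $s$ the prefix is a fixed $\pi$ (Lemma~\ref{lem:promo}) and $A_s\upharpoonright u=A\upharpoonright u$. Then the axiom $(z,A\upharpoonright u)$ is enumerated for each of the finitely many boxes $z$ above $\pi^\frown j$, so $\psi(z)=A\upharpoonright u\in T_z$ for these $z$. Hence the pair is ready at some stage, at which a pair of level $\le m$ moves and closes the request, a contradiction.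

By Lemma~\ref{lem:requests}, a reliable pair therefore has no open request at all late stages. So for each $m\ge n$, the number $n$ is $e$-live at $m$ at all late stages. Suppose $Y\in V^e_n$. Then $Y\in V^e_n[s_0]$ for some $s_0$ after the last version change, and as this class is open, $[\sigma^m]\subseteq V^e_n[s_0]$ for some $m\ge n$. For late $s$ we have $\sigma^m_s=\sigma^m$, $V^e_n[s]\supseteq V^e_n[s_0]$, and $n$ is $e$-live at $m$. So $F_m[s](\sigma^m_s)\ge\lambda(V^e_n[s]\,|\,\sigma^m)=1$, contradicting Lemma~\ref{lem:invariant}.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $A$ be c.e.\ and SJT, and let $Y$ be the $\Delta^0_2$ set of Lemma~\ref{lem:limit}.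

\medskip\noindent\emph{Almost all pairs of a total test are reliable.} Let $e\ge0$ be such that $\beta^e$ is total; this includes $e=0$. Then $v_e$ is total and computable, so the sequence $(B_m)$, where $B_m$ is the set of boxes of $(e,m)$ for $m\ge e$ and $B_m=\emptyset$ for $m<e$, is computable. Apply Lemma~\ref{lem:trace} to $\psi$ (Lemma~\ref{lem:consistent}) and $(B_m)$ to get an index $t_e$, and let $n_e=\max(e,t_e)$. For $m\ge n_e$ and $z\in B_m$, the set $W_{t_e}^{[z]}$ has at most $m+1$ elements and $t_e\le m$, so $W_{t_e}^{[z]}\subseteq T_z$. Thus $(e,m)$ is reliable for all $m\ge n_e$, and Lemma~\ref{lem:reliable} gives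
\begin{equation}\label{eq:avoid}
Y\notin V^e_n\qquad\text{for all }n\ge n_e .
\end{equation}

\medskip\noindent\emph{$Y$ is Demuth random.} This follows from \eqref{eq:avoid} for $e\ge1$ and Lemma~\ref{lem:list}(c).

\medskip\noindent\emph{$A\le_TY$.} By \eqref{eq:avoid} for $e=0$, $Y\notin G_m$ for all $m>n_0$. By Lemma~\ref{lem:entries} there are finitely many entries of level $\le n_0$; fix $r^*$ bounding them. On input $x$, search with oracle $Y$ for a stage $s>\max(x,r^*)$ with $\sigma^x_s\prec Y$, and output $A_s(x)$. The search ends because $\sigma^x_s\to\sigma^x\prec Y$.

Suppose the output is wrong. Then $x$ enters $A$ at an entry $r>s$, of level at most $x$. Since $y_r\le x<s<r$, this entry covers $s$. Let $r'$ be the earliest entry of level at most $x$ that covers $s$, and let $m\le x$ be its level. Since $r'>s>r^*$, we have $m>n_0$; in particular $m\ge1$. No entry before $r'$ of level at most $m$ covers $s$, and $s>x\ge m$. So $s\in O_{r'}$ and $\sigma^m_s$ is put into $G_m$. But $\sigma^m_s\preceq\sigma^x_s\prec Y$, so $Y\in G_m$ with $m>n_0$, a contradiction. This completes the proof of Theorem~\ref{thm:main}. \hfill$\square$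

\begin{remark}\label{rem:hyp}
That $A$ is c.e.\ is used in Lemma~\ref{lem:consistent} (a refuted string stays refuted, so its boxes can be reused), in Lemma~\ref{lem:entries}, and in the decoding. Strong jump-traceability is used only to obtain \eqref{eq:avoid}. For an arbitrary c.e.\ set $A$ all lemmas of Sections~\ref{sec:count} and~\ref{sec:limit} hold, but requests may stay open forever; and by (K1) the conclusion of the theorem fails for every c.e.\ set that is not SJT. The argument needs traces for arbitrarily slow order functions: the pair $(e,m)$ has $v_e(m)^{a_m+1}$ boxes, a number that grows with $\beta^e$, while the trace must have size at most $m+1$ on all of them.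
\end{remark}

\section{The complexity of the random set}\label{sec:sharp}

\subsection{Lowness and the upper bound $\omega^2$}

We begin with a fact about all Demuth random sets. Let $X'=\{e:\Phi^X_e(e)\text{ converges}\}$. The class of oracles on which $\Phi_e(e)$ converges is $\Sigma^0_1$; the idea is that $\emptyset'$ can find a clopen part of it that misses measure at most $2^{-e}$, and that the missed parts form a Demuth test.

\begin{lemma}\label{lem:low}
If $X$ is Demuth random, then $X'\le_TX\oplus\emptyset'$. So every $\Delta^0_2$ Demuth random set is low.
\end{lemma}

\begin{proof}
Let $C_e[s]$ be the clopen class of $Z$ such that $\Phi^Z_e(e)$ converges within $s$ steps with use at most $s$; these increase to $C_e=\{Z:e\in Z'\}$. Let $t_{e,0}=0$, and let $t_{e,s+1}=s+1$ if $\lambda(C_e[s+1])\ge\lambda(C_e[t_{e,s}])+2^{-e}$, and $t_{e,s+1}=t_{e,s}$ otherwise. Each change raises $\lambda(C_e[t_{e,s}])$ by at least $2^{-e}$, so there are at most $2^e$ changes; let $t_e$ be the limit. Since $\lambda(C_e[s])<\lambda(C_e[t_e])+2^{-e}$ for all $s>t_e$, the class $U_e=C_e\setminus C_e[t_e]$ has measure at most $2^{-e}$. It is $\Sigma^0_1$ with an index computable from $e$ and $t_e$, so $(U_e)$ is a Demuth test. Hence for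 almost all $e$, $X\notin U_e$, that is, $e\in X'$ if and only if $X\in C_e[t_e]$. The function $e\mapsto t_e$ is computable from $\emptyset'$. If moreover $X\le_T\emptyset'$, then $X'\le_T\emptyset'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(A)]
The implications (d)$\Rightarrow$(c)$\Rightarrow$(b) are immediate, since an $\omega^2$-c.a.\ set is $\Delta^0_2$, and (b)$\Rightarrow$(a) is part of (K1). For (a)$\Rightarrow$(d) take the set $Y$ built above. It is low by Lemma~\ref{lem:low}. It remains to show that $Y$ is $\omega^2$-c.a.; the unknown bounds $v_e(k)$ account for the coefficient of $\omega$.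

Fix a position $i$ and let $m$ be such that $\ell_m\le i<\ell_{m+1}$. Let $Y_s(i)=\sigma^{m+1}_s(i)$ for $s>m$ and $Y_s(i)=0$ for $s\le m$. Let $c_s$ be the number of pairs $(e,k)$ of level $k\le m$ with $v_e(k)$ not known at $s$. Let $d_s$ be the sum, over the other pairs $(e,k)$ of level $k\le m$, of $v_e(k)$ minus the number of moves of $(e,k)$ up to stage $s$, plus $1$ if $s\le m$. By Lemma~\ref{lem:limit}, $d_s\ge0$. Put $o_s(i)=\omega c_s+d_s$. We have $c_{s+1}\le c_s$, and if $c_{s+1}<c_s$ then $o_{s+1}(i)<o_s(i)$. If $c_{s+1}=c_s$, the same pairs are counted in $d_s$ and $d_{s+1}$, so $d_{s+1}\le d_s$. The inequality is strict if $s=m$, and also if a pair of level $\le m$ moves at $s+1$, since its bound is known at $s+1$ and the pair is therefore counted. By (F1), $Y_{s+1}(i)\ne Y_s(i)$ is possible only in these two cases.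
\end{proof}

\begin{remark}
Diamondstone, Greenberg and Turetsky~\cite{DGT} proved that every SJT set, c.e.\ or not, is computable from a c.e.\ SJT set. Together with Theorem~\ref{thm:sharp}(A) this gives that every SJT set is computable from a low, $\omega^2$-c.a.\ Demuth random set. This remark, unlike Theorems~\ref{thm:main} and~\ref{thm:sharp}, depends on their theorem.
\end{remark}

\subsection{The lower bound}

Example~\ref{ex:omega} is the case $\alpha=\omega$ of part (B). For $\alpha=\omega2$ the test $[Y\upharpoonright n]$ no longer works: at a position $x$ with $o_s(x)=\omega+d$, the bound $d$ is valid only until the coefficient of $\omega$ drops to $0$, and the new bound is unknown. There are two ways out. If for almost all $n$ the coefficient drops at half of the positions below $n$, wait for this to happen and test $Y$ on those positions, where the bounds are now final. Otherwise, for infinitely many $n$ it never drops at half of the positions below $n$; test $Y$ on the positions where it has not dropped so far, abandoning a position when it does. In both cases $Y$ is tested on at least $n/2$ positions. The general case combines the two.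

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(B)]
Every $\alpha<\omega^2$ is at most $\omega k$ for some $k\ge1$, so let $Y$ be $\omega k$-c.a.\ via $Y_s(x)$ and $o_s(x)=\omega c_s(x)+d_s(x)$ with $c_s(x)<k$. For $0\le c\le k$ let $D^c_s=\{x:c_s(x)<c\}$. Since $c_s(x)$ is nonincreasing in $s$, these sets increase with $s$; let $D^c=\bigcup_sD^c_s$. Then $D^0=\emptyset$ and $D^k=\omega$. Identify $n$ with $\{0,\dots,n-1\}$.

Let $c\ge1$ be least such that $|D^c\cap n|\ge nc/k$ for almost all $n$, say for all $n\ge n_0$; the value $c=k$ qualifies. Then $|D^{c-1}\cap n|\le n(c-1)/k$ for infinitely many $n$, by minimality if $c>1$ and because $D^0=\emptyset$ if $c=1$. For $n\ge n_0$ let $s_n$ be least with $|D^c_{s_n}\cap n|\ge nc/k$, which is computable from $n$, and let $H_n=D^c_{s_n}\cap n$. For $s\ge s_n$ let $B_{n,s}=H_n\setminus D^{c-1}_s$ and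
\[
U_{n,s}=\begin{cases}\{Z: Z(x)=Y_s(x)\text{ for all }x\in B_{n,s}\}&\text{if }|B_{n,s}|\ge n/k,\\ \emptyset&\text{otherwise.}\end{cases}
\]
Each $U_{n,s}$ is clopen of measure at most $2^{-n/k}$. The sets $B_{n,s}$ decrease with $s$, so they change at most $n$ times. If $x\in B_{n,s}$, then $c_{s'}(x)=c-1$ for all $s'\in[s_n,s]$, so $Y_{s'}(x)$ changes at most $d_{s_n}(x)$ times on this interval. Hence $U_{n,s}$ changes at most $n+\sum_{x<n}d_{s_n}(x)$ times for $s\ge s_n$, a computable bound. Let $U_n$ be its final value. The final value of $B_{n,s}$ is $H_n\setminus D^{c-1}$. For the infinitely many $n\ge n_0$ with $|D^{c-1}\cap n|\le n(c-1)/k$ this set has at least $nc/k-n(c-1)/k=n/k$ elements, and then $Y\in U_n$.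

It remains to regroup the $U_n$ so that the measure bound is $2^{-m}$. Let $\hat U_m=\bigcup_{2km\le n<2k(m+1)}U_n$ if $2^m\ge2k$ and $2km\ge n_0$, and $\hat U_m=\emptyset$ for the finitely many other $m$. Then $\lambda(\hat U_m)\le2k\cdot2^{-2m}\le2^{-m}$. Approximating $\hat U_m$ by the union of the $U_{n,s}$, from the largest of the relevant stages $s_n$ on, shows that its index is an $\omega$-c.a.\ function of $m$. So $(\hat U_m)$ is a Demuth test with $Y$ in infinitely many components, and $Y$ is not Demuth random.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DGT}
Diamondstone, Greenberg and Turetsky,
\emph{Inherent enumerability of strong jump-traceability},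
Trans. Amer. Math. Soc. 367 (2015).

\bibitem{GT}
Noam Greenberg and Daniel Turetsky,
\emph{Strong jump traceability and Demuth randomness},
arXiv:1109.6128 (2011).

\end{thebibliography}
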